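# Bass stable rank and dense stable rank: equal, or one apart, and sometimes one apart

## 1. The guess $\mathrm{bsr}=\mathrm{dsr}$, tested on scalars, on $C[0,1]$ and on $H^\infty$

A commutative Banach algebra carries several "ranks" that measure how hard it is to make tuples invertible. Two of them, the Bass stable rank and the dense stable rank, are defined by conditions that look very much alike, and the natural guess is that they always coincide. The paper of Raymond Mortini and Brett D. Wick, "Spectral Characteristics and Stable Ranks for the Sarason Algebra $H^\infty+C$" (arXiv:0906.1913, 2009), says: "It is not known whether always $\mathrm{bsr}(A)=\mathrm{dsr}(A)$." We first make the guess precise and check it on easy algebras. Then we see that it is false, by how much it can fail, and that the failure occurs at every level.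

Throughout, $\mathbb K$ is $\mathbb R$ or $\mathbb C$. Algebras are compared only with algebras over the same field, homomorphisms are $\mathbb K$-linear, and $A$ is a commutative unital Banach algebra over $\mathbb K$ with unit $e$ (also written $1$).

**Definition (invertible tuples).** For $n\ge1$,
$$U_n(A)=\Big\{(a_1,\dots,a_n)\in A^n:\ \exists\,x_1,\dots,x_n\in A,\ \sum_{j=1}^n x_ja_j=e\Big\}.$$

For example, $U_1(A)$ is the group of invertible elements. If $X$ is compact, a tuple in $C(X,\mathbb K)$ is invertible exactly when its entries have no common zero: then $s=\sum|a_j|^2$ is positive on $X$, and $x_j=\overline{a_j}/s$ works.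

**Definition (reducible; Bass stable rank).** A tuple $(a_1,\dots,a_n,a_{n+1})\in U_{n+1}(A)$ is *reducible* if there are $x_1,\dots,x_n\in A$ with
$$(a_1+x_1a_{n+1},\dots,a_n+x_na_{n+1})\in U_n(A).$$
We write $R(n)$ for the statement that every element of $U_{n+1}(A)$ is reducible. The Bass stable rank $\mathrm{bsr}(A)$ is the least $n\ge1$ for which $R(n)$ holds.

For example, in $C([0,1],\mathbb R)$ the pair $(2t-1,\ t(1-t))$ has no common zero, so it lies in $U_2$. It is not reducible: $2t-1+x(t)\,t(1-t)$ equals $-1$ at $t=0$ and $1$ at $t=1$, whatever $x$ is, so it has a zero.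

**Definition (dense stable rank).** For a homomorphism $f:A\to B$ write $\underline f(a_1,\dots,a_n)=(f(a_1),\dots,f(a_n))$. We write $P(n)$ for the following statement about $A$: for every commutative unital Banach algebra $B$ over $\mathbb K$ and every continuous unital $\mathbb K$-linear homomorphism $f:A\to B$ with dense image, $\underline f(U_n(A))$ is dense in $U_n(B)$. The dense stable rank $\mathrm{dsr}(A)$ is the least $n\ge1$ for which $P(n)$ holds.

For example, the inclusion $C^1[0,1]\to C[0,1]$ has dense image. For this one map, $U_1$ behaves well: a continuous function without zeros is a uniform limit of $C^1$ functions, and these eventually have no zeros either, so they are invertible in $C^1[0,1]$.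

**Definition (topological stable rank).** $\mathrm{tsr}(A)$ is the least $n\ge1$ such that $U_n(A)$ is dense in $A^n$.

Each rank is $\infty$ if no such $n$ exists. It is known that
$$\mathrm{bsr}(A)\le\mathrm{dsr}(A)\le\mathrm{tsr}(A).\tag{1}$$
The second inequality takes one line. If $U_n(A)$ is dense in $A^n$ and $f$ has dense image, then $\underline f(U_n(A))$ is dense in $\underline f(A^n)$, hence in $B^n$, hence in $U_n(B)$. The first will be proved in Section 4.

Now the tests.

*Scalars.* In $\mathbb K$ the invertible elements $\mathbb K\setminus\{0\}$ are dense, so $\mathrm{tsr}=1$, and by (1) all three ranks are $1$.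

*$C([0,1],\mathbb C)$.* Every element is a uniform limit of nonzero polynomials. Moving the roots of a polynomial slightly off $[0,1]$ changes it by little and makes it invertible. So $\mathrm{tsr}=1$ and all ranks are $1$.

*$C([0,1],\mathbb R)$.* The pair above shows that $R(1)$ fails, so $\mathrm{bsr}\ge2$. On the other side, a pair of real functions is approximated by polynomials $(p_1,p_2)$ with $p_1\neq0$. Since $p_1$ has finitely many zeros, some arbitrarily small constant $\delta$ makes $p_2+\delta$ nonzero at all of them, and $(p_1,p_2+\delta)\in U_2$. So $\mathrm{tsr}\le2$, and all ranks are $2$.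

*$H^\infty$ and $H^\infty_{\mathbb R}$.* Let $H^\infty$ be the complex algebra of bounded analytic functions on the open unit disc, with the supremum norm, and let $H^\infty_{\mathbb R}$ be the real algebra of those $h\in H^\infty$ with $\overline{h(\overline z)}=h(z)$. Here we quote the known values: $\mathrm{bsr}(H^\infty)=\mathrm{dsr}(H^\infty)=1$ while $\mathrm{tsr}(H^\infty)=2$, and $\mathrm{bsr}=\mathrm{dsr}=\mathrm{tsr}=2$ for $H^\infty_{\mathbb R}$.

The guess survives all five tests, although $H^\infty$ shows that the topological rank can be larger. Nevertheless the guess is false over $\mathbb C$ and over $\mathbb R$. To see where to look for a counterexample, we try to prove it.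

## 2. Exponentials and the components of $U_n(A)$

We need a few tools about tuples. Tuples are columns, and $x$ denotes a row, so $xa=\sum x_ja_j$. On $A^n$ we use the maximum norm, and on the matrix algebra $M_n(A)$ the norm $\max_i\sum_j\|m_{ij}\|$. With it $M_n(A)$ is a Banach algebra acting on $A^n$.

**Lemma 1.**

1. $U_n(A)$ is open in $A^n$ and invariant under $GL_n(A)$.
2. If $a\in U_n(A)$ and $b\in A^n$ is close enough to $a$, then $b=\exp(m)a$ for some $m\in M_n(A)$. The connected components of $U_n(A)$ are the orbits of the group generated by $\exp M_n(A)$.
3. Let $g\in A$, $I=\overline{gA}$, $\pi:A\to A/I$ the quotient map, and $a'\in A^n$. If some $u\in U_n(A)$ has $\pi(u)=\pi(a')$ (entrywise), then there is $x\in A^n$ with $a'+xg\in U_n(A)$.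
4. If $g$ is invertible, then $(a',g)$ is reducible for every $a'\in A^n$.

**Proof.** (1) If $xa=e$ and $b$ is close to $a$, then $xb=e+x(b-a)$ is invertible by the Neumann series, so $b\in U_n(A)$. If $N\in GL_n(A)$, then $(xN^{-1})(Na)=e$.

(2) Let $xa=e$. For every $b$,
$$(I+(b-a)x)\,a=a+(b-a)(xa)=b .$$
If $b$ is close to $a$, the matrix $(b-a)x$ has norm less than $1$, and the logarithm series gives $m$ with $I+(b-a)x=\exp(m)$. So every orbit of the group contains a neighborhood of each of its points, and is open. It is connected, because $s\mapsto\exp(sm)$ joins $I$ to $\exp(m)$. The orbits partition $U_n(A)$ into open connected sets, so they are its components.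

(3) The entries of $u-a'$ lie in $I$, the closure of $gA$. So some $a'+xg$ is as close to $u$ as we like, and $U_n(A)$ is open.

(4) Take $x_j=g^{-1}(e-a_j)$. Then $a'+xg=(e,\dots,e)$. $\qquad\blacksquare$

Part (2) says what $P(n)$ really asks. If $b\in U_n(B)$ is a limit of points $f(u_i)$ with $u_i\in U_n(A)$, and $b'=\exp(m_1)\cdots\exp(m_r)b$ is any other point of its component, approximate each $m_j$ by some $f(M_j)$. Then $f(\exp(M_1)\cdots\exp(M_r)u_i)$ approximates $b'$. So the closure of $\underline f(U_n(A))$ in $U_n(B)$ is a union of components. The only obstruction to $P(n)$ is a component of $U_n(B)$ that $\underline f(U_n(A))$ misses, and such an obstruction is topological.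

## 3. Lifting along quotient maps, and the uncontrolled multiplier

Try to prove $R(n)\Rightarrow P(n)$. For quotient maps this works, with exact lifting instead of approximation. Let $I\ne A$ be a closed ideal and $b\in U_n(A/I)$. Lift $b$ to $a'\in A^n$ and lift a row $x$ with $x\,b=1$ to a row $x'$ over $A$. Then $g=e-x'a'$ lies in $I$, and $x'a'+g=e$ shows $(a',g)\in U_{n+1}(A)$. By $R(n)$ there is $y$ with $a'+yg\in U_n(A)$, and this tuple maps exactly to $b$ because $\pi(g)=0$.

Now let $f:A\to B$ merely have dense image, and let $b\in U_n(B)$ with $xb=1$. Choose $a'$ and $x'$ over $A$ with $f(a')\approx b$ and $f(x')\approx x$, and put $g=e-x'a'$. Again $(a',g)\in U_{n+1}(A)$ and $a'+yg\in U_n(A)$ for some $y$. Its image is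
$$f(a')+f(y)f(g).$$
Now $f(g)$ is small but not zero, and $y$ is produced by $R(n)$ after $g$ is fixed. Nothing bounds $\|f(y)\|$, so nothing says that $f(y)f(g)$ is small. This is exactly where the attempt stops. In Section 6 we will see that $y$ can indeed be forced to be huge.

The attempt still contains two useful hints. First, with one more coordinate available, a huge multiplier might be harmless: adding any multiple of the last coordinate to the other coordinates never destroys invertibility. This will give $R(n)\Rightarrow P(n+1)$. Second, a counterexample must separate what quotients see from what dense images see.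

## 4. A small root of a quadratic, and the implication $R(n)\Rightarrow P(n+1)$

**Theorem B.** For every commutative unital Banach algebra over $\mathbb R$ or $\mathbb C$ and every $n\ge1$:
$$P(n)\Rightarrow R(n)\Rightarrow P(n+1).$$
Hence $\mathrm{bsr}(A)\le\mathrm{dsr}(A)\le\mathrm{bsr}(A)+1$, and $P$ is monotone: $P(k)\Rightarrow P(k+1)$.

The consequences follow at once from the chain. If $\mathrm{dsr}(A)=n<\infty$ then $R(n)$ holds, so $\mathrm{bsr}(A)\le n$. If $\mathrm{bsr}(A)=n<\infty$ then $P(n+1)$ holds, so $\mathrm{dsr}(A)\le n+1$. Monotonicity is $P(k)\Rightarrow R(k)\Rightarrow P(k+1)$. In particular $\mathrm{dsr}(A)\in\{\mathrm{bsr}(A),\mathrm{bsr}(A)+1\}$ whenever $\mathrm{bsr}(A)$ is finite.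

**Proof of $P(n)\Rightarrow R(n)$.** The purpose is to reduce a tuple $(a',g)\in U_{n+1}(A)$ by lifting from the quotient by $I=\overline{gA}$. If $I=A$, then $gA$ is dense, so it contains an invertible element, $g$ is invertible, and Lemma 1(4) applies. Otherwise $\pi(a')\in U_n(A/I)$, since $g$ maps to $0$. Apply $P(n)$ to $\pi$: there is $u\in U_n(A)$ with $\pi(u)$ so close to $\pi(a')$ that Lemma 1(2) gives $\pi(u)=\exp(-m)\pi(a')$ with $m\in M_n(A/I)$, i.e. $\pi(a')=\exp(m)\pi(u)$. Lift $m$ to $M\in M_n(A)$. Then $\exp(M)u\in U_n(A)$ and $\pi(\exp(M)u)=\pi(a')$. By Lemma 1(3), $(a',g)$ is reducible.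

**Proof of $R(n)\Rightarrow P(n+1)$.** Let $f:A\to B$ be continuous and unital with dense image, $b\in U_{n+1}(B)$ and $\eta>0$. We look for an element of $U_{n+1}(A)$ whose image is within $\eta$ of $b$. The plan is to find $g\in A$ such that $(a',g)$ is invertible in $A$, and such that $f(g)$ is a multiple of something close to the last coordinate of $b$. Then the term $xg$ produced by $R(n)$, however large $x$ is, is a multiple of (nearly) the last coordinate and can be absorbed.

**Step 1: approximate data.** The purpose is to replace $b$ and its Bézout equation by elements coming from $A$. By density and openness choose $a'\in A^n$ and $w\in A$ such that $(f(a'),f(w))$ is within $\eta/2$ of $b$ and lies in $U_{n+1}(B)$. Put $c=f(w)$, and choose $v'\in B^n$, $v\in B$ with $f(a')\cdot v'+cv=1$. Choose $y'\in A^n$ with $f(y')$ so close to $v'$ that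
$$h:=f(a')\cdot(f(y')-v')\quad\text{satisfies}\quad\|h\|\le\tfrac12 .$$
Put $s=a'\cdot y'\in A$. Then
$$f(s)=f(a')\cdot v'+h=1-cv+h.\tag{2}$$

**Step 2: the element $g$.** The purpose is to make $(a',g)$ invertible in $A$. Modulo the entries of $a'$ the element $s$ is zero, so subtracting a small scalar from a multiple of $s$ gives something invertible modulo $a'$. For $\varepsilon>0$ put
$$g=ws-\varepsilon e .$$
Then $(wy')\cdot a'-g=ws-ws+\varepsilon e=\varepsilon e$, so $(a',g)\in U_{n+1}(A)$. By (2),
$$f(g)=-vc^2+(1+h)c-\varepsilon .\tag{3}$$
This is a quadratic polynomial evaluated at $c$. Where $c$ is small it looks like $c-\varepsilon$, so it should have a root near $0$.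

**Step 3: factor out the small root.** The purpose is to write $f(g)=\kappa\gamma$ with $\gamma$ close to $c$. Let $\sigma(t)=\sum_{k\ge0}C_kt^k$ be the series with the Catalan numbers as coefficients, $C_0=1$, $C_{k+1}=\sum_{i=0}^kC_iC_{k-i}$. Its radius of convergence is $1/4$, and the recursion says $\sigma=1+t\sigma^2$. Since $\|h\|\le\frac12$, the element $1+h$ is invertible. For small $\varepsilon$ put
$$t=\varepsilon v(1+h)^{-2},\qquad \theta=\varepsilon(1+h)^{-1}\sigma(t)\in B,$$
where the series converges absolutely in $B$ and $\sigma(t)$ satisfies the same identity. Then $(1+h)\theta=\varepsilon\sigma$ and $v\theta^2=\varepsilon^2v(1+h)^{-2}\sigma^2=\varepsilon t\sigma^2$, so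
$$(1+h)\theta-v\theta^2=\varepsilon(\sigma-t\sigma^2)=\varepsilon .\tag{4}$$
Set $\gamma=c-\theta$ and $\kappa=1+h-v\theta-vc$. Multiplying out, the two terms $\mp v\theta c$ cancel, and by (4) and (3)
$$\gamma\kappa=(1+h)c-vc^2-\big[(1+h)\theta-v\theta^2\big]=f(g).\tag{5}$$
As $\varepsilon\to0$ the elements $\sigma(t)$ stay bounded, so $\theta\to0$. Fix $\varepsilon$ with $\|\theta\|<\eta/4$.

**Step 4: reduce, and absorb the multiplier.** The purpose is to use $R(n)$ without any bound on the multiplier. By $R(n)$ there is $x\in A^n$ with $u:=a'+xg\in U_n(A)$. By (5),
$$f(a')=f(u)-f(x)\kappa\,\gamma .$$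
Choose $q\in A^n$ with $f(q)$ close to $f(x)\kappa$, and $w_1\in A$ with $f(w_1)$ close to $\gamma$. How close is decided only now, when $x$ is already known. The tuple $(u-qw_1,\ w_1)$ lies in $U_{n+1}(A)$: if $z\cdot u=e$, then
$$z\cdot(u-qw_1)+(z\cdot q)w_1=e .$$
Its image $(f(u)-f(q)f(w_1),\ f(w_1))$ is as close as we like to $(f(u)-f(x)\kappa\gamma,\ \gamma)=(f(a'),\gamma)$. That tuple is within $\eta/4$ of $(f(a'),c)$, which is within $\eta/2$ of $b$. So $\underline f(U_{n+1}(A))$ is dense in $U_{n+1}(B)$. $\qquad\blacksquare$

So the guess can fail only by one, and a counterexample needs $R(n)$ without $P(n)$.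

## 5. A disc algebra with holes in its holomorphy

Let $D$ be the open unit disc and $T=\partial D$. We look for $R(1)$ without $P(1)$. Section 2 says that the failure of $P(1)$ must be topological, and the simplest obstruction is the winding number on $T$. So we want an algebra of continuous functions on $\bar D$, the restriction map $f$ to $T$ with $B$ the closure of its image in $C(T)$, and an element $z-p$ with $p\in D$ that becomes invertible in $B$. It has winding number $1$ on $T$, while invertible functions on $\bar D$ have winding number $0$ there. On the other hand quotients should see no obstruction, so zero sets of nonzero functions should be too thin to carry a nontrivial winding number.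

Try the disc algebra (continuous on $\bar D$, holomorphic on $D$). Its zero sets are thin, but $z-p$ does not become invertible on $T$. If it did, some $h$ in the disc algebra would satisfy $|(z-p)h-1|<\frac12$ on $T$, and by the maximum principle also at $p$, where the left side is $1$. The same happens on a smaller circle $|z|=r<1$: the closure $B$ of the restrictions consists, by the maximum principle, of the functions continuous on $|z|\le r$ and holomorphic inside. An element $b\in U_1(B)$ has no zero on that closed disc, so $b=e^k$ with $k\in B$. Approximating $k$ by polynomials $k_i$, the functions $e^{k_i}$ are invertible in the disc algebra and approximate $b$. The circle is always filled in.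

The remedy is to spoil the maximum principle by letting functions be non-holomorphic on a compact set $E\subset D$. The set $E$ must be big enough to allow functions that are larger inside than on $T$, and disconnected enough to keep zero sets thin. A totally disconnected set of positive area does both.

**Definition (the algebra $\mathcal A$).** Let $C\subset[-\frac12,\frac12]$ be a compact totally disconnected set of positive length. Put $E=C\times C\subset\{|z|\le\sqrt2/2\}\subset D$, $G=D\setminus E$, and
$$\mathcal A=\{F\in C(\bar D):\ F\text{ is holomorphic on }G\}$$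
with the sup norm. This is a complex commutative unital Banach algebra, since uniform limits of holomorphic functions are holomorphic.

Such a $C$ exists: at stage $k=1,2,\dots$ remove from each of the $2^{k-1}$ remaining closed intervals its open middle part of length $4^{-k}$. The total removed length is $\sum_k2^{k-1}4^{-k}=\frac12$, so $C$ has length $\frac12$. The intervals left at stage $k$ have length at most $2^{-k}$, so $C$ contains no interval.

**Theorem A.** $\mathrm{bsr}(\mathcal A)=1$ and $\mathrm{dsr}(\mathcal A)=2$, both as a complex algebra and as a real algebra.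

Hence $\mathrm{bsr}(A)=\mathrm{dsr}(A)$ does not hold for every commutative unital Banach algebra, over $\mathbb C$ or over $\mathbb R$. The proof needs four facts about $\mathcal A$.

**Lemma 2 (connectedness).** $G$ and $\hat{\mathbb C}\setminus E$ are connected, and $G$ is dense in $\bar D$.

**Proof.** The annulus $\{3/4<|z|<1\}$ is disjoint from $E$, because $\sqrt2/2<3/4$. If $x+iy\in G$, then $x\notin C$ or $y\notin C$. In the first case the whole vertical chord of $D$ through the point avoids $E$, in the second case the horizontal chord does. The chord lies in $G$ and reaches the annulus. So $G$ is connected, and so is $\hat{\mathbb C}\setminus E=G\cup\{|z|>3/4\}\cup\{\infty\}$. A product of totally disconnected sets is totally disconnected, so $E$ has empty interior, and $G$ is dense. $\qquad\blacksquare$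

**Lemma 3 (a function that is larger inside than on $T$).** There is $\varphi\in\mathcal A$ with
$$\max_{\bar D}|\varphi|=1,\qquad \rho:=\max_T|\varphi|<1 .$$

**Proof.** Let $dA$ be area measure and
$$\varphi_0(z)=\int_E\frac{dA(\zeta)}{\zeta-z}.$$
It is continuous on $\mathbb C$: on a bounded set of $z$ we may cut off the kernel $1/\xi$ outside a large disc, which leaves an $L^1$ function $k$, and $\varphi_0(z)=\int_Ek(\zeta-z)\,dA(\zeta)$ is continuous because translation is continuous in $L^1$. It is holomorphic off $E$, and at $\infty$ with $\varphi_0(\infty)=0$. Moreover $z\varphi_0(z)\to-\mathrm{area}(E)$ as $z\to\infty$, and $\mathrm{area}(E)>0$. So $\varphi_0$ is not identically $0$ near $\infty$, hence not constant on the connected set $\hat{\mathbb C}\setminus E$. The continuous function $|\varphi_0|$ attains its maximum over the compact sphere $\hat{\mathbb C}$. By the maximum principle it cannot do so at a point off $E$, because then $\varphi_0$ would be constant on $\hat{\mathbb C}\setminus E$. So the maximum is attained only on $E\subset D$, and it is positive. Divide by it. $\qquad\blacksquare$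

For a commutative complex Banach algebra, $M(\cdot)$ denotes the space of characters.

**Lemma 4 (characters).** Every character of $\mathcal A$ is evaluation at a point of $\bar D$, and $M(\mathcal A)=\bar D$.

**Proof.** Let $\chi$ be a character and $p=\chi(z)$. Then $|p|\le\|z\|=1$. It suffices to show $\chi(F)=0$ whenever $F\in\mathcal A$ and $F(p)=0$; apply this to $F-F(p)$ for general $F$. If $F$ were divisible by $z-p$ in $\mathcal A$ we would be done. The idea is to change $F$ by a function of small norm so that it becomes holomorphic near $p$.

**Step 1: localize the non-holomorphy near $p$.** Extend $F$ to a continuous compactly supported function on $\mathbb C$. Let $\psi\in C_c^\infty(\mathbb C)$ with $0\le\psi\le1$, $\psi=1$ on $|z|\le\frac12$ and $\operatorname{supp}\psi\subset\{|z|<1\}$. Put $\psi_\delta(z)=\psi((z-p)/\delta)$, so that $|\bar\partial\psi_\delta|\le K/\delta$ with $K$ independent of $\delta$. Define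
$$S(w)=\psi_\delta(w)F(w)+\frac1\pi\int\frac{F(\zeta)\,\bar\partial\psi_\delta(\zeta)}{\zeta-w}\,dA(\zeta).$$
$S$ is continuous, the integral for the same reason as in Lemma 3. Since $\bar\partial\big(1/(\pi w)\big)$ is the unit point mass at $0$, the integral term has $\bar\partial$-derivative $-F\bar\partial\psi_\delta$. So, as distributions,
$$\bar\partial S=F\bar\partial\psi_\delta+\psi_\delta\bar\partial F-F\bar\partial\psi_\delta=\psi_\delta\bar\partial F .\tag{6}$$

**Step 2: $S$ is small.** Let $\omega(\delta)=\max_{|z-p|\le\delta}|F|$. For every $w$ we have $\int_{|\zeta-p|<\delta}|\zeta-w|^{-1}dA(\zeta)\le2\pi\delta$, because among sets of a given area the integral is largest for the disc centered at $w$. Hence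
$$\|S\|_\infty\le\omega(\delta)+\frac1\pi\,\omega(\delta)\,\frac K\delta\,2\pi\delta=(1+2K)\,\omega(\delta).$$

**Step 3: conclude.** Put $g=F-S$. On $G$ we have $\bar\partial F=0$, so by (6) $\bar\partial S=0$ and $\bar\partial g=0$ there. Also $\bar\partial g=(1-\psi_\delta)\bar\partial F$ vanishes on $\{|z-p|<\delta/2\}$. By Weyl's lemma $S$ is holomorphic on $G$, and $g$ is holomorphic on $G$ and on $\{|z-p|<\delta/2\}$. So the restrictions of $S$ and $g$ to $\bar D$ belong to $\mathcal A$, and since $g$ is holomorphic near $p$, also $(g-g(p))/(z-p)\in\mathcal A$. Applying $\chi$ to $g-g(p)=(z-p)\cdot\frac{g-g(p)}{z-p}$ gives $\chi(g)=g(p)=-S(p)$. Therefore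
$$|\chi(F)|\le|\chi(g)|+|\chi(S)|\le2(1+2K)\,\omega(\delta)\to0\quad(\delta\to0),$$
because $F$ is continuous and $F(p)=0$. So $\chi$ is evaluation at $p$.

The map $\chi\mapsto\chi(z)$ is thus a continuous bijection from the compact space $M(\mathcal A)$ onto $\bar D$, hence a homeomorphism. $\qquad\blacksquare$

By Gelfand theory, an element of $\mathcal A$ without zeros on $\bar D$ is invertible in $\mathcal A$. Let $Z(g)$ be the zero set of $g$ in $\bar D$.

**Lemma 5 (zero sets).** If $0\ne g\in\mathcal A$, then $Z(g)$ is totally disconnected. Moreover, if $g\in\mathcal A$ vanishes on an arc of $T$, then $g=0$.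

**Proof.** We begin with the second statement. Suppose $g=0$ on an open arc $J\subset T$. Take a small disc $\Delta$ centered on $J$ with $\Delta\cap T\subset J$ and $\Delta\cap D\subset G$. Extend $g|_{\Delta\cap\bar D}$ by $0$ to $\Delta$. The extension is continuous on $\Delta$ and holomorphic off the circular arc $\Delta\cap T$, so by Morera's theorem it is holomorphic on $\Delta$. It vanishes on an open set, so it is $0$. Hence $g=0$ on $\Delta\cap D$, then on the connected set $G$, then on $\bar D$ by density.

Now let $g\ne0$. Since $G$ is dense, $g\not\equiv0$ on the connected open set $G$, so each zero in $G$ is an isolated point of $Z(g)$. By the first part $Z(g)\cap T$ contains no arc, so it is totally disconnected. Let $L\subset Z(g)$ be connected with more than one point. Then $L$ has no isolated points, so $L$ misses $G$ and lies in the union of the disjoint closed sets $E$ and $Z(g)\cap T$, hence in one of them. Both are totally disconnected, a contradiction. $\qquad\blacksquare$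

## 6. Logarithms on totally disconnected zero sets, winding numbers on $T$

**Proof of Theorem A.**

**Step 1: $\mathrm{bsr}(\mathcal A)=1$.** The purpose is to lift from the quotient by $\overline{g\mathcal A}$: there, invertible elements are exponentials, because the character space is totally disconnected. Let $(a,g)\in U_2(\mathcal A)$. If $g=0$, then $a$ is invertible and there is nothing to do. If $Z(g)=\emptyset$, then $g$ is invertible and Lemma 1(4) applies. Otherwise let $I=\overline{g\mathcal A}$ (all its elements vanish on $Z(g)\ne\emptyset$, so $I\neq\mathcal A$), $Q=\mathcal A/I$ and $\pi:\mathcal A\to Q$. The characters of $Q$ are the characters of $\mathcal A$ that kill $g$, so $M(Q)=Z(g)=:Z$, compact and totally disconnected. From $xa+yg=1$ we see that $a$ has no zero on $Z$.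

Every point $\zeta\in Z$ has a clopen neighborhood in $Z$ on which $|a-a(\zeta)|<|a(\zeta)|/2$. By compactness, and by passing to differences, $Z$ is partitioned into finitely many clopen sets $Z_i$ with $|a-\lambda_i|<|\lambda_i|/2$ on $Z_i$, $\lambda_i\ne0$. By the Shilov idempotent theorem there are idempotents $e_i\in Q$ with Gelfand transform $\hat e_i=1_{Z_i}$. Two idempotents $e',e''$ with the same Gelfand transform coincide: $r=e'-e''$ satisfies $r^3=r$, i.e. $r(1-r^2)=0$, and $1-r^2$ is invertible since $\hat r=0$. So $e_ie_j=0$ for $i\ne j$ (compare with $0$), and $\sum e_i=1$ (compare with $1$). Consequently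
$$t:=\sum_i\lambda_ie_i=\exp\Big(\sum_i(\log\lambda_i)e_i\Big).$$
The Gelfand transform of $\pi(a)t^{-1}$ is $a/\lambda_i$ on $Z_i$, so its spectrum lies in $\{|\zeta-1|<\frac12\}$, and $\pi(a)t^{-1}$ has a logarithm in $Q$ by the holomorphic functional calculus. Hence $\pi(a)$ is an exponential in $Q$. Lifting the exponent to $k\in\mathcal A$, we get $\pi(a)=\pi(\exp k)$ with $\exp k\in U_1(\mathcal A)$. By Lemma 1(3), $(a,g)$ is reducible. So $R(1)$ holds.

**Step 2: $P(1)$ fails.** The purpose is to produce an invertible element of a dense-image target with winding number $1$. Since $G$ is dense in $\bar D$ and $\max|\varphi|=1>\rho$, choose $p\in G$ with $|\varphi(p)|>\rho$. Let $B$ be the closure of $\mathcal A|_T$ in $C(T)$ and $f:\mathcal A\to B$ the restriction map, which has dense image. Since $\varphi$ is holomorphic near $p$,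
$$q=\frac{\varphi-\varphi(p)}{z-p}\in\mathcal A .$$
On $T$ we have $(z-p)q=\varphi-\varphi(p)$, and this is invertible in $B$ by the Neumann series, because $\|\varphi|_T\|=\rho<|\varphi(p)|$. So $z-p$ is invertible in $B$, and it has winding number $1$ on $T$.

If $u\in\mathcal A$ is invertible, then $u$ has no zero on $\bar D$. Shrinking the circle $T$ to the center of $D$ shows that $u|_T$ has winding number $0$. If $|u-(z-p)|<|z-p|$ held on $T$, the two winding numbers would be equal. So no invertible $u$ is closer to $z-p$ on $T$ than $\min_T|z-p|>0$, and $f(U_1(\mathcal A))$ is not dense in $U_1(B)$. Hence $\mathrm{dsr}(\mathcal A)\ge2$.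

**Step 3: upper bound.** By Theorem B, $\mathrm{dsr}(\mathcal A)\le\mathrm{bsr}(\mathcal A)+1=2$.

**Step 4: real scalars.** The purpose is to transfer the result to $\mathcal A$ regarded as a real Banach algebra. The number $\mathrm{bsr}$ depends only on the ring, so it is still $1$. The map $f:\mathcal A\to B$ is also a real homomorphism with dense image, and $U_1$ depends only on the ring, so $P(1)$ fails over $\mathbb R$. Theorem B over $\mathbb R$ gives $\mathrm{dsr}\le2$. $\qquad\blacksquare$

We can now watch the attempt of Section 3 break in this example. Take $a'=z-p$ and the truncated Neumann inverse $x'_N=-\varphi(p)^{-1}q\sum_{k=0}^N(\varphi/\varphi(p))^k$. Then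
$$g_N=1-x'_N(z-p)=1-\Big(1-\frac{\varphi}{\varphi(p)}\Big)\sum_{k=0}^N\Big(\frac{\varphi}{\varphi(p)}\Big)^k=\Big(\frac{\varphi}{\varphi(p)}\Big)^{N+1},$$
which tends to $0$ uniformly on $T$. By $R(1)$ there is $y_N\in\mathcal A$ with $z-p+y_Ng_N$ invertible. Its winding number on $T$ is $0$, so $|y_Ng_N|\ge|z-p|\ge1-|p|$ somewhere on $T$, and therefore
$$1-|p|\le\|y_N\|\,\big(\rho/|\varphi(p)|\big)^{N+1}.$$
The multipliers $y_N$ must grow exponentially.

## 7. The algebras $\mathcal A_n$ on the polydisc, and the degree obstruction to $P(n)$

Let $\mathcal A_n$ be the uniform closure in $C(\bar D^n)$ of the span of the functions $F_1(z_1)\cdots F_n(z_n)$ with $F_j\in\mathcal A$. So $\mathcal A_1=\mathcal A$.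

**Theorem C.** For every $n\ge1$, $\mathrm{bsr}(\mathcal A_n)=n$ and $\mathrm{dsr}(\mathcal A_n)=n+1$, over $\mathbb C$ and over $\mathbb R$. So Theorem B is sharp for every value of $\mathrm{bsr}$.

The plan repeats that of Theorem A, with the sphere $S^{2n-1}$ in place of the circle. This section shows that $P(n)$ fails, and the next two show that $R(n)$ holds. The last step of the latter is harder, because for $n\ge2$ there is no logarithm and we need Grauert's Oka principle.

**Lemma 6.** $M(\mathcal A_n)=\bar D^n$ (point evaluations). Elements of $\mathcal A_n$ are holomorphic on $G^n$, and their one-variable slices belong to $\mathcal A$.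

**Proof.** Let $\chi$ be a character of $\mathcal A_n$. For each $j$, $F\mapsto\chi(F(z_j))$ is a character of $\mathcal A$, hence evaluation at some $p_j\in\bar D$ by Lemma 4. By multiplicativity and linearity, $\chi$ is evaluation at $(p_1,\dots,p_n)$ on the dense span of products, hence everywhere. The coordinates $z_j$ separate points, and $\chi\mapsto(\chi(z_1),\dots,\chi(z_n))$ is a continuous bijection between compact Hausdorff spaces. The other two statements hold on the span of products and pass to uniform limits. $\qquad\blacksquare$

**Proof that $P(n)$ fails for $\mathcal A_n$, over $\mathbb C$ and over $\mathbb R$.** Let $\partial=\bar D^n\setminus D^n$, let $B$ be the closure of $\mathcal A_n|_\partial$ in $C(\partial)$, and let $f:\mathcal A_n\to B$ be the restriction map, which has dense image.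

**Step 1: an invertible tuple in $B$.** The purpose is to show that the coordinates, shifted to an interior point, become invertible on $\partial$. Put $\Phi=\prod_{j=1}^n\varphi(z_j)$. At a point of $\partial$ some $|z_j|=1$, so $|\Phi|\le\rho$ on $\partial$. Since $\rho<1$ and $G$ is dense, choose $p\in G$ with $|\varphi(p)|^n>\rho$. Put $\Psi_j=\varphi(p)^j\prod_{i>j}\varphi(z_i)$, so $\Psi_0=\Phi$ and $\Psi_n=\varphi(p)^n$. Summing the differences $\Psi_{j-1}-\Psi_j$ gives
$$\Phi-\varphi(p)^n=\sum_{j=1}^n(z_j-p)\,\varphi(p)^{j-1}\,\frac{\varphi(z_j)-\varphi(p)}{z_j-p}\prod_{i>j}\varphi(z_i).\tag{7}$$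
All cofactors of the $z_j-p$ belong to $\mathcal A_n$. On $\partial$ the left side is invertible in $B$ by the Neumann series, since $|\Phi|\le\rho<|\varphi(p)|^n$. Hence
$$\tau=(z_1-p,\dots,z_n-p)|_\partial\in U_n(B).$$

**Step 2: $\tau$ is not approximable.** The purpose is to replace the winding number by the homotopy class of a map to $\mathbb C^n\setminus\{0\}$. Suppose $u\in U_n(\mathcal A_n)$ satisfied $|u-\tau|<|\tau|$ on $\partial$. Then the segment from $\tau$ to $u$ avoids $0$ at each point, so $\tau$ and $u|_\partial$ are homotopic in $\mathbb C^n\setminus\{0\}$. The map $u|_\partial$ is null-homotopic, because $u$ has no zero on the contractible set $\bar D^n$. So $\tau/|\tau|:\partial\to S^{2n-1}$ would be null-homotopic. But $\bar D^n$ is a convex body in $\mathbb R^{2n}$ with boundary $\partial$ and interior point $(p,\dots,p)$, and each ray from this point meets $\partial$ exactly once. So $\tau/|\tau|$ is a continuous bijection of compact Hausdorff spaces, a homeomorphism onto $S^{2n-1}$, and it is not null-homotopic, because a sphere is not contractible. This is a contradiction. As $\min_\partial|\tau|>0$, $\tau$ is not in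 the closure of $\underline f(U_n(\mathcal A_n))$. The map $f$ is also a real homomorphism, so $P(n)$ fails over $\mathbb R$ too. $\qquad\blacksquare$

By the monotonicity of $P$ (Theorem B), $P(k)$ fails for all $k\le n$. So $\mathrm{dsr}(\mathcal A_n)\ge n+1$, and by Theorem B $\mathrm{bsr}(\mathcal A_n)\ge n$. It remains to prove $R(n)$ for $\mathcal A_n$; Theorem B then gives $\mathrm{dsr}(\mathcal A_n)\le n+1$.

## 8. Zero sets in $\bar D^n$ have dimension at most $2n-2$

In one variable we used that zero sets are totally disconnected, i.e. of dimension $0$. The substitute is covering dimension, written $\dim$. For example, $\dim E=0$ because $E$ is compact and totally disconnected, $\dim T=1$ and $\dim G=2$. We use the following facts from Hurewicz–Wallman, *Dimension Theory*, for separable metric spaces: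

* monotonicity: subsets have no larger dimension;
* the countable closed sum theorem: if $X$ is a countable union of closed subsets of dimension $\le m$, then $\dim X\le m$;
* $\dim(X\times Y)\le\dim X+\dim Y$;
* a subset of $\mathbb R^m$ of dimension $m$ has nonempty interior;
* extension: if $\dim X\le m$, every continuous map from a closed subset of $X$ to $S^m$ extends to $X$.

**Lemma 7.** If $0\neq g\in\mathcal A_n$, then $\dim Z(g)\le2n-2$.

**Proof.** The closed disc is the disjoint union of $G$, $E$ and $T$, so $\bar D^n$ is the union of the $3^n$ products $P=\prod P_j$ with $P_j\in\{G,E,T\}$. Each $P$ is $\sigma$-compact, and so is $Z(g)\cap P$. Hence $Z(g)$ is a countable union of compact sets, each inside some $Z(g)\cap P$, and by the sum theorem and monotonicity it suffices to show $\dim(Z(g)\cap P)\le2n-2$ for each $P$.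

**Step 1: products that are already small.** The purpose is to dispose of all but two types of $P$ by counting. If some $P_j=E$, then $\dim P\le0+2(n-1)=2n-2$. If at least two $P_j$ equal $T$, then $\dim P\le1+1+2(n-2)=2n-2$. There remain $P=G^n$ and, up to permutation, $P=T\times G^{n-1}$.

**Step 2: $P=G^n$.** The purpose is to write the zeros as countably many pieces of complex hypersurfaces. Since $G^n$ is dense in $\bar D^n$ and $g\ne0$, $g$ is not identically $0$ on the connected open set $G^n$. So at every zero $\zeta\in G^n$ some partial derivative of $g$ is nonzero. Let $m\ge1$ be the least order of such a derivative. Then there is a multi-index $\alpha$ of order $m-1$ with $\partial^\alpha g(\zeta)=0$ and $d(\partial^\alpha g)(\zeta)\neq0$. Therefore $Z(g)\cap G^n$ is contained in the countable union over $\alpha$ of the sets $\{\partial^\alpha g=0,\ d(\partial^\alpha g)\ne0\}$. By the implicit function theorem each of them is a complex submanifold of complex dimension $n-1$, hence a countable union of compact sets homeomorphic to closed balls in $\mathbb R^{2n-2}$. By the sum theorem and monotonicity, $\dim(Z(g)\cap G^n)\le2n-2$.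

**Step 3: $P=T\times G^{n-1}$.** The purpose is to show that $Z(g)$ has empty interior in this $(2n-1)$-manifold. Suppose $Z(g)\cap P$ contains $J\times W$ with $J\subset T$ an open arc and $W\subset G^{n-1}$ open and nonempty. For each $w\in W$ the slice $g(\cdot,w)\in\mathcal A$ vanishes on $J$, so it is $0$ by Lemma 5. Then $g=0$ on the open set $G\times W\subset G^n$, hence on $G^n$, hence $g=0$, a contradiction. So $Z(g)\cap P$ has empty interior in $P$. Cover $P$ by countably many compact coordinate balls. In such a ball, $Z(g)$ corresponds to a subset of $\mathbb R^{2n-1}$ without interior, so of dimension $\le2n-2$. Each of these pieces is compact, and the sum theorem gives $\dim(Z(g)\cap P)\le2n-2$. $\qquad\blacksquare$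

## 9. From a topological homotopy to a path in $U_n(Q)$

**Proof that $R(n)$ holds for $\mathcal A_n$.** Let $(a',g)\in U_{n+1}(\mathcal A_n)$. If $g=0$, then $a'\in U_n(\mathcal A_n)$. If $Z(g)=\emptyset$, then $g$ is invertible by Lemma 6 and Lemma 1(4) applies. Otherwise put $Q=\mathcal A_n/\overline{g\mathcal A_n}$ with quotient map $\pi$. As before $M(Q)=Z(g)=:Z$. Let $a=\pi(a')\in U_n(Q)$, with Gelfand transform $\hat a:Z\to\mathbb C^n\setminus\{0\}$, and let $e_1=(1,0,\dots,0)$.

**Step 1: $\hat a$ is null-homotopic.** This is where thin zero sets enter. By Lemma 7, $\dim(Z\times[0,1])\le2n-1$. The map from the closed subset $Z\times\{0,1\}$ to $S^{2n-1}$ that equals $e_1$ at time $0$ and $\hat a/|\hat a|$ at time $1$ extends to $Z\times[0,1]$. Since $\hat a$ is homotopic to $\hat a/|\hat a|$ in $\mathbb C^n\setminus\{0\}$, it is homotopic there to the constant $e_1$.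

**Step 2: move the homotopy to an open set in $\mathbb C^{2n}$.** The purpose is to prepare for the holomorphic functional calculus, which works on open sets. Let
$$c=(\pi(z_1),\dots,\pi(z_n),a_1,\dots,a_n)\in Q^{2n}.$$
Its joint spectrum $\{\hat c(\chi):\chi\in M(Q)\}$ is the graph $S=\{(\zeta,\hat a(\zeta)):\zeta\in Z\}\subset\mathbb C^{2n}$, which is homeomorphic to $Z$. Let $\alpha:\mathbb C^{2n}\to\mathbb C^n$ be the projection to the last $n$ coordinates. On $S$ it is $\hat a$, so $\alpha|_S$ is homotopic to $e_1$ in $\mathbb C^n\setminus\{0\}$ by Step 1. Consider the closed set $S\times[0,1]\,\cup\,\mathbb C^{2n}\times\{0,1\}$, and on it the map to $\mathbb C^n$ given by the homotopy on the first part, by $e_1$ on $\mathbb C^{2n}\times\{0\}$ and by $\alpha$ on $\mathbb C^{2n}\times\{1\}$. These agree on overlaps. By Tietze the map extends to a continuous map $\mathbb C^{2n}\times[0,1]\to\mathbb C^n$. It is nonzero on $S\times[0,1]$, hence, $[0,1]$ being compact, on $\Omega\times[0,1]$ for some open $\Omega\supset S$. So on $\Omega$ the map $\alpha$ takes values in $\mathbb C^n\setminus\{0\}$ and is homotopic there to the constant $e_1$.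

**Step 3: a Stein domain with a functional calculus.** The purpose is to replace $\Omega$ by a domain to which both Grauert's theorem and the functional calculus apply. Recall that the polynomial hull of a compact $L\subset\mathbb C^N$ is $\{z:|r(z)|\le\max_L|r|\text{ for all polynomials }r\}$; for instance the hull of a circle in $\mathbb C$ is the closed disc. By the Arens–Calderón lemma (see Gamelin, *Uniform Algebras*, Ch. III) there are $d_1,\dots,d_k\in Q$ such that the polynomial hull $\hat L$ of the joint spectrum $\sigma(c,d)\subset\mathbb C^{2n+k}$ projects into $\Omega$. Next we choose a bounded open polynomial polyhedron $\mathcal P$ with $\hat L\subset\mathcal P\subset\Omega\times\mathbb C^k$. Take $\varrho>0$ such that $\hat L$ lies in the open polydisc $|z_i|<\varrho$. Each point $w$ of the compact set $\{|z_i|\le\varrho\text{ for all }i\}\setminus(\Omega\times\mathbb C^k)$ lies outside $\hat L$, so there is a polynomial $r$ with $|r(w)|>1>\max_{\hat L}|r|$. Finitely many such $r_1,\dots,r_l$ satisfy $\max_j|r_j|>1$ on that compact set, and $\mathcal P=\{|z_i|<\varrho,\ |r_j|<1\text{ for all }i,j\}$ has the required properties.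 $\mathcal P$ is Stein. Since it is a neighborhood of $\sigma(c,d)$, the holomorphic functional calculus gives a continuous unital homomorphism $\Theta:\mathcal O(\mathcal P)\to Q$ that sends the coordinate functions to $(c,d)$ and satisfies $\widehat{\Theta(H)}=H\circ(\hat c,\hat d)$.

**Step 4: $a$ and $e_1$ lie in the same component of $U_n(Q)$.** The purpose is to turn the continuous homotopy into a holomorphic one, which $\Theta$ can transport. View $\alpha$ as a map on $\mathcal P$ by composing with the projection to $\mathbb C^{2n}$. It is a holomorphic map $\mathcal P\to\mathbb C^n\setminus\{0\}$, homotopic to $e_1$ through continuous maps by Step 2. The space $\mathbb C^n\setminus\{0\}$ is a homogeneous space of $GL_n(\mathbb C)$. Grauert's Oka principle (Grauert, Math. Ann. 133 (1957) and subsequent papers; Forstnerič, *Stein Manifolds and Holomorphic Mappings*, Ch. 5) says that homotopic holomorphic maps from a Stein manifold to a complex homogeneous space are homotopic through holomorphic maps. So there are holomorphic maps $\Phi_s:\mathcal P\to\mathbb C^n\setminus\{0\}$, $0\le s\le1$, continuous in $s$ for the compact-open topology,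 with $\Phi_0=e_1$ and $\Phi_1=\alpha$. Apply $\Theta$ entrywise. The Gelfand transform of $\Theta(\Phi_s)$ is $\Phi_s\circ(\hat c,\hat d)$, which vanishes nowhere. So the entries of $\Theta(\Phi_s)$ lie in no common maximal ideal of $Q$, that is, $\Theta(\Phi_s)\in U_n(Q)$. Since $\Theta$ is continuous, $s\mapsto\Theta(\Phi_s)$ is a path in $U_n(Q)$ from $e_1$ to $\Theta(\alpha)=a$.

**Step 5: lift.** The purpose is to pull the conclusion back to $\mathcal A_n$. By Lemma 1(2) and Step 4, $a=\exp(m_1)\cdots\exp(m_r)e_1$ with $m_i\in M_n(Q)$. Lift $m_i$ to $M_i\in M_n(\mathcal A_n)$ and put $u=\exp(M_1)\cdots\exp(M_r)e_1\in U_n(\mathcal A_n)$. Then $\pi(u)=a=\pi(a')$, and Lemma 1(3) shows that $(a',g)$ is reducible. So $R(n)$ holds, and $\mathrm{bsr}(\mathcal A_n)\le n$. $\qquad\blacksquare$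

**Completion of the proof of Theorem C.** Section 7 gives $\mathrm{dsr}(\mathcal A_n)\ge n+1$ and $\mathrm{bsr}(\mathcal A_n)\ge n$. With $\mathrm{bsr}(\mathcal A_n)\le n$ and Theorem B we get $\mathrm{bsr}(\mathcal A_n)=n$ and $\mathrm{dsr}(\mathcal A_n)=n+1$ over $\mathbb C$. Over $\mathbb R$ the same values hold: $\mathrm{bsr}$ depends only on the ring, $P(n)$ fails over $\mathbb R$ by Section 7, and Theorem B is valid over $\mathbb R$. $\qquad\blacksquare$
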